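\title{Totally invariant hypersurfaces of endomorphisms of projective space}

\begin{abstract}
Let $f$ be an endomorphism of complex projective space $\mathbb{P}^n$ of degree greater than one. We prove that every irreducible hypersurface $V$ with $f^{-1}(V)=V$ is a hyperplane, and we classify the pairs $(f,V)$ with $V$ reduced. A trace argument gives a vanishing theorem for the sheaf of vector fields tangent to $V$, and the vanishing forces this sheaf to split into copies of $\mathcal{O}(1)$ and $\mathcal{O}$. If $V$ is not a hyperplane, the splitting produces a homogeneous space with finite fundamental group that covers itself with degree greater than one, which is impossible.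
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$, except in Section~\ref{sec:fields}. A nonconstant morphism $f:\mathbb{P}^n\to\mathbb{P}^n$ is given by forms $f_0,\dots,f_n$ of the same degree $q\ge1$ without common zero in $\mathbb{P}^n$. It is finite and surjective, of degree $q^n$. We call a hypersurface $V\subset\mathbb{P}^n$ \emph{totally invariant} if $f^{-1}(V)=V$ as sets. Every $V$ is totally invariant under the identity, so we assume $\deg f>1$, that is, $q\ge2$, and ask which $V$ can occur.

On $\mathbb{P}^1$ the answer is a ramification count. A totally invariant finite set $V$ is mapped onto itself, hence bijectively, so each point of $V$ has a single preimage, where $f$ ramifies to order $q$. The Riemann--Hurwitz formula gives $|V|(q-1)\le 2q-2$, so $|V|\le2$; if $V=\{0,\infty\}$, then $f(z)=cz^{\pm q}$. In higher dimension the power map $[x_0:\dots:x_n]\mapsto[x_0^q:\dots:x_n^q]$ leaves every union of coordinate hyperplanes totally invariant. Such a union, for instance $\{x_0x_1=0\}$, need not be a hyperplane, but its components are, and one is led to guess that nothing else occurs: \emph{every irreducible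 totally invariant hypersurface of an endomorphism of degree greater than one is a hyperplane.} The ramification count does not decide this. It gives only $\deg V\le n+1$ (Lemma~\ref{lem:ram}), which does not even exclude a conic in the plane.

The guess is stated as a conjecture in \cite{Zhang}. It is known for smooth $V$ in every dimension (Cerveau--Lins Neto; Beauville), and the case left open is that of singular $V$ with $n\ge3$. We prove it for all $n\ge2$.

\begin{theorem}\label{thm:A}
Let $n\ge2$, let $f:\mathbb{P}^n\to\mathbb{P}^n$ be an endomorphism with $\deg f>1$, and let $V$ be a prime divisor with $f^{-1}(V)=V$. Then $\deg V=1$.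
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge2$, let $f:\mathbb{P}^n\to\mathbb{P}^n$ be an endomorphism given by forms of degree $q\ge2$, and let $V$ be a nonempty reduced hypersurface of degree $d$ with $f^{-1}(V)=V$. Then $d\le n+1$, and in suitable linear coordinates $V=\{x_0x_1\cdots x_{d-1}=0\}$ and
\[
f=[c_0x_{\sigma(0)}^q:\dots:c_{d-1}x_{\sigma(d-1)}^q:f_d:\dots:f_n],
\]
where $c_j\in\mathbb{C}^*$, $\sigma$ is a permutation of $\{0,\dots,d-1\}$, and $f_d,\dots,f_n$ are forms of degree $q$ without common zero on $\{x_0=\dots=x_{d-1}=0\}\subset\mathbb{P}^n$. Conversely, every such $f$ is an endomorphism with $f^{-1}(V)=V$.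
\end{theorem}

Both theorems hold over every algebraically closed field of characteristic $0$, and Theorem~\ref{thm:A} fails in characteristic $p$; see Section~\ref{sec:fields}.

The proof of Theorem~\ref{thm:A} has two halves. The first studies the relations $\sum A_i\,\partial_iF=0$ among the partial derivatives of the equation $F$ of $V$. A trace operator attached to $f$ (Section~\ref{sec:trace}) compares relations of low degree with relations of arbitrarily high degree. For smooth $V$ this finishes the proof in a few lines (Section~\ref{sec:smooth}). In general it gives a vanishing theorem (Section~\ref{sec:vanishing}), from which it follows that $F$ has degree equal to the number $N+1$ of variables on which it depends and that the relations are freely generated by $N$ linear ones (Section~\ref{sec:structure}). The second half excludes $N\ge1$. The map $f$ descends to $\mathbb{P}^N$ and becomes a self-covering of the complement $U$ of $\{F=0\}$ (Section~\ref{sec:descent}), while the linear relations make $U$ a homogeneous space with finite fundamental group (Section~\ref{sec:pi1}). Theorem~\ref{thm:B} is deduced in Section~\ref{sec:reducible}.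

\section{The Jacobian determinant and a trace}\label{sec:trace}

Let $S=\mathbb{C}[x_0,\dots,x_n]$, with $S_j$ the space of forms of degree $j$. In this section $n\ge1$ is allowed. Let $f=[f_0:\dots:f_n]$ with $\deg f_i=q\ge2$, and let $V=\{F=0\}$ be totally invariant, with $F$ irreducible of degree $d$. For $g\in S$ write $g\circ f=g(f_0,\dots,f_n)$. The form $F\circ f$ vanishes exactly on $V$, so by the Nullstellensatz and unique factorization it is a constant times a power of $F$, and comparing degrees gives $F\circ f=cF^q$ with $c\ne0$. Replacing each $f_i$ by $\lambda f_i$ with $\lambda^dc=1$, we may assume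
\begin{equation}\label{eq:inv}
F\circ f=F^q .
\end{equation}
Since $f$ is surjective, $f(V)=V$. The iterate $f^r$ satisfies \eqref{eq:inv} with $q^r$ in place of $q$.

Put $F_i=\partial F/\partial x_i$, let $\nabla F=(F_0,\dots,F_n)$ be the gradient, a row, and let $Df=(\partial f_i/\partial x_j)_{i,j}$ be the Jacobian matrix, with determinant $J$ and adjugate $\operatorname{adj}(Df)$, so that $Df\cdot\operatorname{adj}(Df)=J\cdot I$. Differentiating \eqref{eq:inv}, and then multiplying on the right by the adjugate, we get the two identities on which the paper rests:
\begin{align}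
(\nabla F\circ f)\,Df&=qF^{q-1}\,\nabla F,\label{eq:chain}\\
J\,(\nabla F\circ f)&=qF^{q-1}\,\nabla F\,\operatorname{adj}(Df).\label{eq:adj}
\end{align}
Euler's formula $\sum x_iF_i=dF$ shows that the $F_i$ are not all zero and have no common factor: such a factor would divide the irreducible $F$, and $\deg F_i<\deg F$.

Let $\hat f=(f_0,\dots,f_n):\mathbb{C}^{n+1}\to\mathbb{C}^{n+1}$. Since the $f_i$ vanish together only at the origin, $S/(f_0,\dots,f_n)$ has finite dimension, and lifts of a homogeneous basis generate $S$ as a module over $\mathbb{C}[f_0,\dots,f_n]$ (induction on the degree). So $\hat f$ is a finite morphism between varieties of the same dimension. It is therefore surjective and proper, and images and preimages of closed subvarieties are closed of the same dimension. A surjective holomorphic map has a regular value, so $J\neq0$; it is a form of degree $(n+1)(q-1)$.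

\begin{lemma}\label{lem:ram}
The form $F^{q-1}$ divides $J$. In particular $d\le n+1$.
\end{lemma}

\begin{proof}
Write $J=F^aJ_1$ with $F\nmid J_1$ and suppose $a<q-1$. Dividing \eqref{eq:adj} by $F^a$ shows that $F$ divides $J_1\,(F_i\circ f)$ for every $i$. As $F$ is prime, $F$ divides $F_i\circ f$, so $F_i$ vanishes on $f(V)=V$, and $F$ divides every $F_i$. This contradicts the absence of a common factor. The bound follows from $d(q-1)\le(n+1)(q-1)$.
\end{proof}

Identity \eqref{eq:chain} relates $\nabla F$ to its pullback $\nabla F\circ f$. To extract information about $\nabla F$ itself we need an operator that undoes the pullback. The sum over the fibers of $\hat f$ does this, and it has room to spare: one may divide by $J$ before summing and still obtain a polynomial. Let $\Delta=\hat f(\{J=0\})$, a hypersurface in $\mathbb{C}^{n+1}$. Over the connected set $\mathbb{C}^{n+1}\setminus\Delta$ the map $\hat f$ is a proper local biholomorphism, hence a covering with a finite number $\delta\ge1$ of sheets. For $g\in S$ define a holomorphic function on $\mathbb{C}^{n+1}\setminus\Delta$ by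
\begin{equation}\label{eq:tau}
\tau(g)(y)=\sum_{\hat f(x)=y}\frac{g(x)}{J(x)} .
\end{equation}
From the definition, $\tau$ is linear, and
\begin{equation}\label{eq:proj}
\tau\big((a\circ f)\,g\big)=a\,\tau(g)\quad(a,g\in S),\qquad \tau(J)=\delta .
\end{equation}

\begin{lemma}\label{lem:trace}
If $g\in S_\gamma$, then $\tau(g)$ is a polynomial. It is homogeneous of degree $j=\big(\gamma-(n+1)(q-1)\big)/q$, and it is zero if $j$ is not a nonnegative integer.
\end{lemma}

\begin{proof}
The difficulty is the possible pole along $\Delta$. We show that at general points of $\Delta$ the map $\hat f$ looks like $s\mapsto s^e$, for which the polar terms cancel in the sum over roots of unity.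

\emph{Local form.} Let $\Delta'=\hat f^{-1}(\Delta)$; both $\Delta$ and $\Delta'$ are taken reduced. Each component of $\Delta'$ maps finitely onto a component of $\Delta$, and in characteristic $0$ such a map is \'etale on a dense open set. So there is a closed algebraic subset $B\subset\Delta$, of codimension at least $2$ in $\mathbb{C}^{n+1}$, containing $\operatorname{Sing}\Delta$ and $\hat f(\operatorname{Sing}\Delta')$, such that $\Delta'\to\Delta$ is \'etale over $\Delta\setminus B$. Let $y_0\in\Delta\setminus B$, and choose holomorphic coordinates $(t,u)=(t,u_1,\dots,u_n)$ centered at $y_0$ with $\Delta=\{t=0\}$. Let $p$ be a preimage of $y_0$ and $s_0$ a local equation of $\Delta'$ with $ds_0(p)\ne0$. The function $t\circ\hat f$ vanishes exactly on $\Delta'$, so $t\circ\hat f=vs_0^e$ with $v(p)\neq0$ and $e\ge1$. Put $s=v^{1/e}s_0$ for a local $e$-th root. The functions $u_i\circ\hat f$ restrict to coordinates on $\Delta'$ near $p$, because $\Delta'\to\Delta$ is \'etale there, so $(s,u\circ\hat f)$ are coordinates at $p$. In them $\hat f$ is the map $(s,u)\mapsto(s^e,u)$. By properness, the preimage of a small polydisc $\{|t|<\rho,\ |u_i|<\rho\}$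 is a disjoint union of polydiscs $\{|s|^e<\rho,\ |u_i|<\rho\}$, one for each preimage $p$ of $y_0$, with its own $e$.

\emph{Cancellation.} On one such polydisc the Jacobian determinant of $(s,u)\mapsto(s^e,u)$ is $es^{e-1}$, and $J$ differs from it by the nowhere vanishing Jacobians of the two coordinate changes. So $g/J=h/s^{e-1}$ with $h$ holomorphic. Expand $h=\sum_{a=0}^{e-2}h_a(u)s^a+s^{e-1}h'(s,u)$ with $h'$ holomorphic. For $t\ne0$ and $e\nmid b$ we have $\sum_{s^e=t}s^b=0$, and this applies to the exponents $b=a+1-e\in\{1-e,\dots,-1\}$. The contribution of this polydisc to $\tau(g)(t,u)$ is therefore $\sum_{s^e=t}h'(s,u)$, which is bounded near $y_0$. By Riemann's extension theorem $\tau(g)$ extends holomorphically across $\Delta\setminus B$, and by Hartogs' theorem across $B$, which has codimension at least $2$. So $\tau(g)$ is entire.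

\emph{Homogeneity.} For $\lambda\ne0$ we have $\hat f^{-1}(\lambda^qy)=\lambda\hat f^{-1}(y)$, so $\tau(g)(\lambda^qy)=\lambda^{qj}\tau(g)(y)$, where $qj=\gamma-\deg J$ is an integer. In the Taylor series of $\tau(g)$ at $0$ the part of degree $i$ is multiplied by $\lambda^{qi}$, so it vanishes unless $i=j$.
\end{proof}

\section{The smooth case}\label{sec:smooth}

From now on $n\ge2$. The two lemmas already settle the smooth case, by an argument that shows the mechanism of the general proof. The result of this section is not used later.

\begin{proposition}\label{prop:smooth}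
If $V$ is smooth, then $d=1$.
\end{proposition}

\begin{proof}
Suppose $d\ge2$ and let $g\in S_{d-2}$ be nonzero. Since $V$ is smooth, the $F_i$ have no common zero in $\mathbb{P}^n$, so the ideal $(F_0,\dots,F_n)$ contains all forms of degree at least some $j_0$, which depends only on $F$. Write $J=F^{q-1}R$ by Lemma~\ref{lem:ram}. The form $R\,(g\circ f)$ has degree
\[
(n+1-d)(q-1)+q(d-2)=q(n-1)+d-n-1 .
\]
As $n\ge2$, this is at least $j_0$ once $f$ is replaced by a suitable iterate. Then $R\,(g\circ f)=\nabla F\cdot B$ for a column $B$ of forms. Multiply by $qF^{q-1}$ and use \eqref{eq:chain}: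
\[
qJ\,(g\circ f)=qF^{q-1}\,\nabla F\cdot B=(\nabla F\circ f)\cdot(Df\,B).
\]
Apply $\tau$. By \eqref{eq:proj} we get $q\delta\,g=\nabla F\cdot\tau(Df\,B)$, where $\tau$ acts on each entry, and these entries are polynomials by Lemma~\ref{lem:trace}. So $g$ lies in an ideal generated by forms of degree $d-1>\deg g$, which forces $g=0$, a contradiction.
\end{proof}

For the conic $x_0^2+x_1^2+x_2^2=0$ take $g=1$. Then $R$ has degree $q-1\ge1$, so it lies in $(x_0,x_1,x_2)$ without iteration, and the trace puts the nonzero constant $q\delta$ in that ideal.

The pattern is the following. An obstruction in low degree, the class of $g$ in $S/(F_0,\dots,F_n)$, is carried to high degree by $g\mapsto R\,(g\circ f)$; it vanishes there; and the trace carries the vanishing back. When $V$ is singular, $S/(F_0,\dots,F_n)$ is nonzero in all degrees and the middle step fails. What does vanish in high degree, for any $V$, is the higher cohomology of a coherent sheaf. So we recast the argument in terms of cohomology.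

\section{A vanishing theorem for logarithmic vector fields}\label{sec:vanishing}

Define the coherent sheaf
\begin{equation}\label{eq:E}
E=\ker\big(\mathcal{O}(1)^{n+1}\xrightarrow{\ \nabla F\ }\mathcal{O}(d)\big)
\end{equation}
on $\mathbb{P}^n$. For a form $h$ of positive degree, the sections of $E(k)$ over the open set $D_+(h)=\{h\neq0\}$ are the columns $A$ with entries in $(S_h)_{k+1}$, the part of degree $k+1$ of the localization $S_h$, such that $\nabla F\cdot A=0$.

The proofs use only this description, but the geometric meaning explains the choice: $E$ is the sheaf $T_{\mathbb{P}^n}(-\log V)$ of vector fields that preserve the ideal of $V$. Indeed, by the Euler sequence $0\to\mathcal{O}\to\mathcal{O}(1)^{n+1}\to T_{\mathbb{P}^n}\to0$, a local vector field is represented by $\theta=\sum A_i\partial_i$ with $A_i$ of degree one, uniquely up to multiples of $\epsilon=\sum x_i\partial_i$. Applying $\theta$ to the local equation $F/x_j^d$ shows that it preserves the ideal of $V$ if and only if $\theta F=cF$ with $c$ regular. Since $\epsilon F=dF$, exactly one representative, $\theta-(c/d)\epsilon$, kills $F$.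

If $V$ is smooth, the map in \eqref{eq:E} is surjective, and since $H^0(\mathcal{O}(-1))=H^1(\mathcal{O}(-1))=0$ we get $H^1(E(-2))\cong S_{d-2}$. So Proposition~\ref{prop:smooth} says that $H^1(E(-2))=0$. This is the statement that generalizes.

\begin{proposition}\label{prop:vanish}
$H^i(\mathbb{P}^n,E(k))=0$ for all $i>0$ and all $k\ge-n$.
\end{proposition}

We need to move sections of $E$ up and down along $f$. Vector fields have neither pullbacks nor traces, but differential forms have both, and on $\mathbb{C}^{n+1}$ a field $A$ corresponds to the $n$-form $\iota_A\omega$, where $\omega=dx_0\wedge\dots\wedge dx_n$. Where $Df$ is invertible,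
\[
\hat f^*(\iota_A\omega)=J\,\iota_{Df^{-1}(A\circ f)}\omega=\iota_{\operatorname{adj}(Df)(A\circ f)}\omega .
\]
So pullback is $A\mapsto\operatorname{adj}(Df)(A\circ f)$, its inverse on a sheet of the covering sends $B$ to $Df\,B/J$, and the trace of forms is $B\mapsto\tau(Df\,B)$. These are the maps used below.

\begin{proof}
Let $h$ be a form of positive degree. Then $f^{-1}(D_+(h))=D_+(h\circ f)$. Formula \eqref{eq:tau} makes sense for $g\in S_{h\circ f}$ and $y\notin\Delta\cup\{h=0\}$. Writing $g=g_1/(h\circ f)^r$ with $g_1\in S$, we have $\tau(g)=\tau(g_1)/h^r$. By Lemma~\ref{lem:trace}, $\tau$ maps $(S_{h\circ f})_{qj+(n+1)(q-1)}$ to $(S_h)_j$ for every integer $j$, and \eqref{eq:proj} holds for $a\in S_h$ and $g\in S_{h\circ f}$.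

Fix an integer $m$. For sections $A$ of $E(m-n-1)$ over $D_+(h)$ and $B$ of $E(qm-n-1)$ over $D_+(h\circ f)$ put
\[
\alpha(A)=\operatorname{adj}(Df)\,(A\circ f),\qquad \beta(B)=\tau(Df\,B).
\]
The entries of $A$ have degree $m-n$, so those of $\alpha(A)$ have degree $n(q-1)+q(m-n)=qm-n$. By \eqref{eq:adj},
\[
qF^{q-1}\,\nabla F\cdot\alpha(A)=J\,\big((\nabla F\cdot A)\circ f\big)=0,
\]
so $\alpha(A)$ is a section of $E(qm-n-1)$ over $D_+(h\circ f)$. The entries of $B$ have degree $qm-n$, so those of $Df\,B$ have degree $qm-n+q-1=q(m-n)+(n+1)(q-1)$, and those of $\beta(B)$ lie in $(S_h)_{m-n}$. By \eqref{eq:proj} and \eqref{eq:chain},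
\[
\nabla F\cdot\beta(B)=\tau\big((\nabla F\circ f)\,Df\,B\big)=\tau\big(qF^{q-1}\,\nabla F\cdot B\big)=0,
\]
so $\beta(B)$ is a section of $E(m-n-1)$ over $D_+(h)$. Both maps are given by pointwise formulas that do not involve $h$, so they commute with restriction. The sets $D_+(h)$ form a basis of the topology, and we obtain maps of $\mathcal{O}$-modules
\[
E(m-n-1)\xrightarrow{\ \alpha\ }f_*\big(E(qm-n-1)\big)\xrightarrow{\ \beta\ }E(m-n-1),
\]
with $\beta\alpha(A)=\tau\big(J\,(A\circ f)\big)=\delta A$. Since $\delta\neq0$, the map $\alpha$ is injective on cohomology. Since $f$ is finite, $H^i(f_*\mathcal{F})=H^i(\mathcal{F})$ for coherent $\mathcal{F}$. So $H^i(E(m-n-1))$ embeds in $H^i(E(qm-n-1))$, and by iteration in $H^i(E(q^rm-n-1))$ for every $r$. If $m>0$, then $q^rm\to\infty$ because $q\ge2$, and for $i>0$ the last group vanishes for large $r$ by Serre's theorem. The condition $m>0$ means $k=m-n-1\ge-n$.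
\end{proof}

\section{The relations among the partial derivatives}\label{sec:structure}

The vanishing holds on the $n$ consecutive negative twists $k=-1,\dots,-n$, and a Hilbert polynomial on $\mathbb{P}^n$ has degree at most $n$. If $E(k)$ had no sections for these $k$, the twists would be all the roots of the Hilbert polynomial. Sections of $E(-1)$ are the constant vector fields that kill $F$; they exist when $V$ is a cone, and we split them off first.

Choose linear coordinates in which the constant fields killing $F$ are spanned by $\partial_{N+1},\dots,\partial_n$. The change of coordinates conjugates $f$ and preserves \eqref{eq:inv}, so everything proved so far applies in the new coordinates. Now $F$ lies in $S'=\mathbb{C}[x_0,\dots,x_N]$, the forms $F_0,\dots,F_N$ are linearly independent, and $0\le N\le n$. Let $\nabla'F=(F_0,\dots,F_N)$, let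
\[
K=\{A\in S^{N+1}:\nabla'F\cdot A=0\}
\]
be the graded module of relations, and let $Z\subset\mathbb{P}^n$ be the closed subscheme defined by $F_0,\dots,F_N$. It has dimension at most $n-2$, because the $F_i$ have no common factor.

\begin{proposition}\label{prop:structure}
\begin{enumerate}
\item[(a)] $d=N+1$.
\item[(b)] $K$ is a free $S$-module with a basis $\theta_1,\dots,\theta_N$ whose entries are linear forms in $S'$, and $E\cong\mathcal{O}(1)^{n-N}\oplus\mathcal{O}^N$.
\item[(c)] If $x\in\mathbb{C}^{n+1}$ and $\nabla'F(x)\ne0$, then $\theta_1(x),\dots,\theta_N(x)$ is a basis of the hyperplane $\ker\nabla'F(x)\subset\mathbb{C}^{N+1}$.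
\end{enumerate}
\end{proposition}

\begin{proof}
Since $F_j=0$ for $j>N$, we have $E=\mathcal{O}(1)^{n-N}\oplus E'$, where $E'$, of rank $N$, sits in the exact sequence
\begin{equation}\label{eq:seq}
0\to E'\to\mathcal{O}(1)^{N+1}\xrightarrow{\ \nabla'F\ }\mathcal{O}(d)\to\mathcal{O}_Z(d)\to0 .
\end{equation}
The space $H^0(E'(k))$ consists of the elements of $K$ with entries of degree $k+1$. It is zero for $k\le-2$ by degree, and for $k=-1$ because $F_0,\dots,F_N$ are linearly independent. As a summand of $E$, the sheaf $E'$ satisfies the vanishing of Proposition~\ref{prop:vanish}. Hence $\chi(E'(k))=0$ for $k=-1,\dots,-n$.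

Let $P(k)=(k+1)\cdots(k+n)/n!=\chi(\mathcal{O}(k))$. Its leading term is $k^n/n!$, so $P(k+a)=P(k)+ak^{n-1}/(n-1)!$ up to a polynomial in $k$ of degree at most $n-2$. The polynomial $\chi(\mathcal{O}_Z(k+d))$ also has degree at most $n-2$. By \eqref{eq:seq},
\begin{align*}
\chi(E'(k))&=(N+1)P(k+1)-P(k+d)+\chi(\mathcal{O}_Z(k+d))\\
&=NP(k)+(N+1-d)\frac{k^{n-1}}{(n-1)!}+(\text{degree}\le n-2).
\end{align*}
The polynomial $\chi(E'(k))-NP(k)$ has degree at most $n-1$ and the $n$ roots $-1,\dots,-n$, so it is zero. This proves (a), and it gives $h^0(E')=\chi(E')=NP(0)=N$.

Recall Mumford's theorem on regularity: a coherent sheaf $\mathcal{F}$ on $\mathbb{P}^n$ with $H^i(\mathcal{F}(-i))=0$ for $1\le i\le n$ is generated by its global sections. It applies to $E'$, since $-i\ge-n$. So a basis $\theta_1,\dots,\theta_N$ of $H^0(E')$ gives a surjection $\mathcal{O}^N\to E'$. Both sheaves have rank $N$, so the kernel is a subsheaf of $\mathcal{O}^N$ of rank $0$, hence zero. Thus $E'\cong\mathcal{O}^N$, and $K=\bigoplus_kH^0(E'(k))$ is free on the $\theta_l$, whose entries are linear forms. For $j>N$, the coefficient of $x_j$ in the identity $\nabla'F\cdot\theta_l=0$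 is a linear relation with constant coefficients among $F_0,\dots,F_N\in S'$, so $x_j$ does not occur in $\theta_l$. This proves (b).

For (c), suppose $F_{i_0}(x)\ne0$ and let $e_0,\dots,e_N$ be the standard basis of $\mathbb{C}^{N+1}$. The $N$ relations $F_{i_0}e_i-F_ie_{i_0}$, $i\ne i_0$, lie in $K$, and their values at $x$ are linearly independent, so they span $\ker\nabla'F(x)$. They are $S$-linear combinations of the $\theta_l$, so the $N$ vectors $\theta_l(x)\in\ker\nabla'F(x)$ span this $N$-dimensional space.
\end{proof}

By (a), Theorem~\ref{thm:A} is the statement $N=0$. The proposition alone does not give it, as the next example shows, so the map $f$ has to be used again.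

\begin{example}\label{ex:cubic}
Identify $\mathbb{C}^4$ with the binary cubics $x_0X^3+x_1X^2Y+x_2XY^2+x_3Y^3$ and let $F$ be the discriminant, an $SL_2$-invariant form of degree $4$. Its zero set $V\subset\mathbb{P}^3$ is the image of $\mathbb{P}^1\times\mathbb{P}^1$ under $(\ell,\ell')\mapsto\ell^2\ell'$, so $F$ is a power of an irreducible form. For $x_0=1$, $x_1=0$ it restricts to $-4x_2^3-27x_3^2$, of odd degree, so $F$ is not a square and is irreducible. The complement $U=\mathbb{P}^3\setminus V$ is the set of unordered triples of distinct points of $\mathbb{P}^1$. Since $PGL_2$ acts simply transitively on ordered triples, $SL_2$ acts transitively on $U$ with stabilizers of order $2\cdot 6=12$. Let $\theta_1,\theta_2,\theta_3$ be the linear fields on $\mathbb{C}^4$ given by a basis of $\mathfrak{sl}_2$; they kill $F$. As the stabilizers are finite, the quartic $\det(x,\theta_1,\theta_2,\theta_3)$ has no zero on $U$, so it equals $cF$ with $c\neq0$. Let $\nabla F\cdot A=0$. By Cramer's rule $cFA=a_0x+\sum a_l\theta_l$, where each $a_i$ is a determinant of four of the columns $A,x,\theta_1,\theta_2,\theta_3$. At a smooth point of $V$ all five columns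 lie in the hyperplane $\ker\nabla F(x)$, so $F$ divides each $a_i$, and applying $\nabla F$ gives $4a_0F=0$. Hence the relations are freely generated by the $\theta_l$, and all conclusions of Proposition~\ref{prop:structure} hold with $N=n=3$. Since $SL_2(\mathbb{C})$ is simply connected, $\pi_1(U)$ has order $12$. This finiteness is what will exclude such a $V$.
\end{example}

\section{Descent to $\mathbb{P}^N$ and a self-covering}\label{sec:descent}

In this section and the next we assume $N\ge1$, aiming at a contradiction. Let $V_1=\{F=0\}\subset\mathbb{P}^N$ and $U=\mathbb{P}^N\setminus V_1$. On $\mathbb{P}^N$ the degree $d=N+1$ is the extreme value allowed by Lemma~\ref{lem:ram}, so an endomorphism of $\mathbb{P}^N$ that leaves $V_1$ totally invariant can ramify only along $V_1$. To use this we must know that $f$ induces such an endomorphism.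

\begin{lemma}\label{lem:descent}
The forms $f_0,\dots,f_N$ lie in $S'$ and have no common zero in $\mathbb{P}^N$.
\end{lemma}

\begin{proof}
Let $j>N$ and let $C$ be the column $(\partial_jf_0,\dots,\partial_jf_N)$, whose entries have degree $q-1$. The $j$-th entry of \eqref{eq:chain} reads $(\nabla'F\circ f)\cdot C=qF^{q-1}F_j=0$. We show that the forms $F_i\circ f$ admit no nonzero relation of degree less than $q$, the degree of the entries of the pulled-back relations $\theta_l\circ f$. Let $\hat Z\subset\mathbb{C}^{n+1}$ be the common zero set of $F_0,\dots,F_N$, and let $W=\mathbb{C}^{n+1}\setminus\hat f^{-1}(\hat Z)$. For $x\in W$ the vector $C(x)$ lies in $\ker\nabla'F(\hat f(x))$, so by Proposition~\ref{prop:structure}(c) we have $C(x)=\sum_lb_l(x)\,\theta_l(\hat f(x))$ with unique coefficients $b_l(x)$. They are holomorphic on $W$ by Cramer's rule, and $b_l(\lambda x)=\lambda^{-1}b_l(x)$ by uniqueness. Since $\hat f$ is finite, $\hat f^{-1}(\hat Z)$ has codimension at least $2$, like $\hat Z$, so $b_l$ extends to an entire function by Hartogs' theorem. An entire function that is homogeneous of degree $-1$ is zero. Hence $C=0$ for every $j>N$,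 and $f_0,\dots,f_N\in S'$.

Suppose that $f_0,\dots,f_N$ vanish at $a\in\mathbb{C}^{N+1}\setminus\{0\}$. Being homogeneous and in $S'$, they vanish on the linear space $L=\mathbb{C}a\times\mathbb{C}^{n-N}$. The remaining $n-N$ forms have a common zero on $\mathbb{P}(L)$, a projective space of dimension $n-N$. At that point all $f_i$ vanish, which is impossible.
\end{proof}

\begin{proposition}\label{prop:cover}
The endomorphism $f'=[f_0:\dots:f_N]$ of $\mathbb{P}^N$ restricts to a topological covering $U\to U$ of degree $q^N$.
\end{proposition}

\begin{proof}
Since $F\in S'$, identity \eqref{eq:inv} reads $F\circ f'=F^q$. So $f'^{-1}(V_1)=V_1$ and $f'^{-1}(U)=U$, and Section~\ref{sec:trace} applies to $f'$ and the irreducible form $F\in S'$. The determinant $J'=\det Df'$ is nonzero of degree $(N+1)(q-1)=d(q-1)$ by Proposition~\ref{prop:structure}(a), and it is divisible by $F^{q-1}$ by Lemma~\ref{lem:ram}. Hence $J'=cF^{q-1}$ with $c\ne0$, and $Df'(x)$ is invertible when $F(x)\ne0$. By Euler's formula $Df'(x)\,x=qf'(x)$, so $Df'(x)$ induces an isomorphism $\mathbb{C}^{N+1}/\mathbb{C}x\to\mathbb{C}^{N+1}/\mathbb{C}f'(x)$, which represents the differential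 of $f'$ at $[x]$. Thus $f':U\to U$ is a local biholomorphism. It is proper because $f'^{-1}(U)=U$, so it is a covering, and its degree is $\deg f'=q^N$.
\end{proof}

\section{The fundamental group of the complement}\label{sec:pi1}

A connected space that covers itself with degree greater than one has a fundamental group isomorphic to a proper subgroup of itself. So it suffices to show that $\pi_1(U)$ is finite. The basis $\theta_1,\dots,\theta_N$ consists of linear vector fields, which generate a group action, and by Proposition~\ref{prop:structure}(c) there are enough of them to make $U$ homogeneous, as in Example~\ref{ex:cubic}.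

\begin{proposition}\label{prop:pi1}
The group $\pi_1(U)$ is finite.
\end{proposition}

\begin{proof}
Let $G$ be the identity component of the algebraic group $\{g\in GL_{N+1}(\mathbb{C}):F\circ g=F\}$. It acts on $U$. A matrix $M$ lies in its Lie algebra if and only if $F(e^{tM}x)$ is constant in $t$ for all $x$, that is, if and only if $\nabla'F(x)\,Mx=0$ for all $x$. So $M\mapsto Mx$ identifies the Lie algebra with the space of elements of $K$ whose entries are linear forms in $S'$. By Proposition~\ref{prop:structure}(b) this space has basis $\theta_1,\dots,\theta_N$.

\emph{$U$ is homogeneous with finite stabilizer.} Let $F(x)\neq0$. The differential at the identity of the orbit map $g\mapsto[gx]$ sends $M$ to the class of $Mx$ in $\mathbb{C}^{N+1}/\mathbb{C}x\cong T_{[x]}\mathbb{P}^N$. Since $\nabla'F(x)\,x=dF(x)\ne0$, the row $\nabla'F(x)$ is nonzero and its kernel is a complement to $\mathbb{C}x$. By Proposition~\ref{prop:structure}(c) the $\theta_l(x)$ form a basis of this kernel, so the differential is an isomorphism. Hence every orbit in $U$ is open, and the stabilizer $H$ of $[x]$ is an algebraic group with zero Lie algebra, so it is finite.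 As $U$ is irreducible, hence connected, it is a single orbit. In characteristic $0$ an orbit is isomorphic as a variety to the quotient by the stabilizer, so $U\cong G/H$, and $G\to U$ is a connected covering of degree $|H|$. It remains to show that $\pi_1(G)$ is finite.

\emph{$G$ has no nontrivial character.} Here we use that $F$ is irreducible. A regular function on $U$ has the form $a/F^r$ with $a\in S'$ of degree $rd$. If it has no zero on $U$, then each irreducible factor of $a$ defines a hypersurface contained in the irreducible $V_1$, so it is proportional to $F$, and $a/F^r$ is constant. Let $\chi:G\to\mathbb{C}^*$ be an algebraic character. Since $\chi(\eta)^{|H|}=1$ for $\eta\in H$, the function $\chi^{|H|}$ is invariant under right translation by $H$ and descends to a regular function without zeros on $G/H\cong U$. So $\chi^{|H|}$ is constant, equal to $1$. Then $\chi(G)$ is a connected subgroup of a finite group, and $\chi=1$.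

\emph{$\pi_1(G)$ is finite.} We use standard structure theory. By the Levi decomposition (Mostow), $G=L\ltimes R_u(G)$, where $R_u(G)$ is the unipotent radical and $L$ is connected reductive. A unipotent group over $\mathbb{C}$ is an affine space as a variety, so $\pi_1(G)=\pi_1(L)$. For connected reductive $L$ the derived group $[L,L]$ is semisimple and $L/[L,L]$ is a torus. Characters of this torus pull back along $G\to L\to L/[L,L]$, so by the previous step the torus is trivial and $L$ is semisimple. A maximal compact subgroup of $L$ is a deformation retract of $L$, and its Lie algebra is a real form of that of $L$, hence semisimple. By Weyl's theorem, a compact connected Lie group with semisimple Lie algebra has finite fundamental group. So $\pi_1(G)$ is finite, and $\pi_1(U)$ contains it as a subgroup of index $|H|$.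
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose $N\ge1$. By Proposition~\ref{prop:cover}, $f':U\to U$ is a covering of degree $q^N$ with connected total space, so $f'_*:\pi_1(U,u)\to\pi_1(U,f'(u))$ is injective with image of index $q^N>1$. By Proposition~\ref{prop:pi1} the two groups are finite of the same order, so an injection between them has image of index $1$. This contradiction shows $N=0$, and $d=N+1=1$ by Proposition~\ref{prop:structure}(a).
\end{proof}

\begin{remark}\label{rem:torus}
The step on characters is the one that separates irreducible from reducible hypersurfaces. Let $F=x_0\cdots x_N$ with $N\ge1$, and let $f'$ be the power map of $\mathbb{P}^N$. Then $d=N+1$. In a relation $\sum A_iF/x_i=0$ each $A_i$ is divisible by $x_i$, say $A_i=a_ix_i$, and $\sum a_i=0$; so the relations are freely generated by the linear fields $x_le_l-x_0e_0$, $1\le l\le N$. The group $G$ is the torus of diagonal matrices of determinant $1$, which acts transitively on $U\cong(\mathbb{C}^*)^N$ and has nontrivial characters. Here $\pi_1(U)=\mathbb{Z}^N$, and $f'_*$ is multiplication by $q$, injective with image of index $q^N$.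
\end{remark}

\section{Reducible hypersurfaces}\label{sec:reducible}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $V_j$ be the irreducible components of $V$. We first reduce to Theorem~\ref{thm:A} by showing that an iterate of $f$ leaves each $V_j$ totally invariant. Since $f$ is finite and $f(V)=V$, each image $f(V_i)\subset V$ is irreducible of dimension $n-1$, hence a component, and the induced self-map of the finite set of components is surjective, hence bijective. The preimage $f^{-1}(V_j)$ is a hypersurface contained in $V$, so it is a union of components $V_i$, each with $f(V_i)=V_j$. By bijectivity there is exactly one such component. Thus $f^{-1}(V_j)=V_{\sigma(j)}$ for a permutation $\sigma$. If $r\ge1$ is the order of $\sigma$, then $g=f^r$ has degree greater than one and $g^{-1}(V_j)=V_j$ for all $j$. By Theorem~\ref{thm:A} every $V_j$ is a hyperplane $\{\ell_j=0\}$, and since $V$ is reduced of degree $d$ there are $d$ of them, $V_0,\dots,V_{d-1}$.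

Next, the $\ell_j$ are linearly independent. Put $Q=q^r\ge2$. As in the derivation of \eqref{eq:inv}, $\ell_j\circ g=\gamma_j\ell_j^Q$ with $\gamma_j\ne0$. Suppose the $\ell_j$ are dependent and take a minimal dependent subset. The hyperplanes are distinct, so it has at least three elements, and after renumbering $\ell_0=\sum_{i=1}^kb_i\ell_i$ with $k\ge2$, all $b_i\neq0$, and $\ell_1,\dots,\ell_k$ independent. Composing with $g$ gives
\[
\gamma_0\Big(\sum_{i=1}^kb_i\ell_i\Big)^Q=\sum_{i=1}^kb_i\gamma_i\ell_i^Q ,
\]
an identity of polynomials in the independent variables $\ell_1,\dots,\ell_k$. Since $Q\ge2$, the monomial $\ell_1^{Q-1}\ell_2$ does not occur on the right, while its coefficient on the left is $\gamma_0Qb_1^{Q-1}b_2\neq0$. This is a contradiction.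

Hence $d\le n+1$, and we may choose coordinates with $\ell_j=x_j$ for $0\le j<d$. The form $f_j$ has degree $q$ and zero set $f^{-1}(V_j)=\{x_{\sigma(j)}=0\}$, so $f_j=c_jx_{\sigma(j)}^q$ with $c_j\ne0$. For any forms $f_0,\dots,f_{d-1}$ of this shape the common zero set is $\{x_0=\dots=x_{d-1}=0\}$, so $[f_0:\dots:f_n]$ is a morphism if and only if $f_d,\dots,f_n$ have no common zero there. This gives the stated condition and the first half of the converse. For the second half, $f^{-1}(V)=\{\prod_{j<d}c_jx_{\sigma(j)}^q=0\}=V$.
\end{proof}

The power map shows that every $d$ with $1\le d\le n+1$ occurs.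

\section{Other ground fields}\label{sec:fields}

\begin{remark}[Characteristic $0$]\label{rem:char0}
Let $k$ be an algebraically closed field of characteristic $0$, and let $f$ and $V=\{F=0\}$ be as in Theorem~\ref{thm:A}, over $k$. As in Section~\ref{sec:trace}, total invariance gives an identity $F\circ f=cF^q$ with $c\in k^*$. The coefficients of $F$ and of the $f_i$, together with $c$, generate a finitely generated field $k_0$, whose algebraic closure $\overline{k_0}\subset k$ embeds in $\mathbb{C}$. The form $F$ is irreducible over the algebraically closed field $\overline{k_0}$, so it stays irreducible over $\mathbb{C}$. The $f_i$ have no common zero over $\overline{k_0}$, so a power of each $x_j$ lies in the ideal they generate, and they have no common zero over $\mathbb{C}$. The identity $F\circ f=cF^q$ gives total invariance over $\mathbb{C}$, and Theorem~\ref{thm:A} gives $\deg F=1$. The proof in Section~\ref{sec:reducible} uses only Theorem~\ref{thm:A} and $Q\ne0$ in the ground field, so Theorem~\ref{thm:B} holds over $k$ as well.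
\end{remark}

\begin{remark}[Characteristic $p$]\label{rem:charp}
Over $\overline{\mathbb{F}}_p$ let $q=p^r$ with $r\ge1$, and let $f=[x_0^q:\dots:x_n^q]$. If $F$ has coefficients in $\mathbb{F}_q$, then $F\circ f=F^q$, so every hypersurface defined over $\mathbb{F}_q$ is totally invariant, for instance the irreducible quadric $x_0x_2=x_1^2$. So Theorem~\ref{thm:A} fails. The proof breaks down at the start: $Df=0$, so $J=0$ and the operator $\tau$ is not defined.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Zhang}
De-Qi Zhang, \emph{Invariant hypersurfaces of endomorphisms of the projective 3-space}, arXiv:1104.1142 (2011).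

\end{thebibliography}
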